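# An EPTAS for preemptive scheduling with batch setup times

## Theorems 1 and 2: an EPTAS exists, and no FPTAS unless P = NP

**Theorem 1.** For the scheduling problem $P\,|\,\mathrm{pmtn},\mathrm{setup}=s_i\,|\,C_{\max}$ there are a computable function $f$ and an algorithm that, given an instance and a rational $\varepsilon'>0$, computes in time $f(1/\varepsilon')\cdot\mathrm{poly}(\text{input size})$ a feasible schedule of makespan at most $(1+\varepsilon')\,\mathrm{OPT}$.

**Theorem 2.** The problem is strongly NP-hard, even with one unit-length job per class. It has no FPTAS unless P = NP.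

Let us unpack the words. An instance has $m$ identical parallel machines ($m$ is part of the input) and $n$ jobs. The jobs are partitioned into nonempty classes $C_i$. Job $j$ has a processing time $p_j\in\mathbb N=\{1,2,\dots\}$ and class $i$ has a setup time $s_i\in\mathbb N$. A job may be cut into finitely many pieces of positive real length, which may run on different machines, but two pieces of the same job may never run at the same time: a job is not *parallelized*. On each machine, before the first pieces of class $i$ and again whenever the machine switches from a job of another class to a job of class $i$, a setup of length $s_i$ must be performed. The makespan is the largest completion time of a machine, and $\mathrm{OPT}$ is the infimum of the feasible makespans.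

The conventions are: a setup is an uninterrupted interval on its machine; idle time is allowed; setups and processing of one class may run simultaneously on different machines. Only single jobs must not be parallelized.

A PTAS computes, for each fixed $\varepsilon>0$, a $(1+\varepsilon)$-approximate schedule in polynomial time, and the exponent of the polynomial may depend on $\varepsilon$. An EPTAS has running time $f(1/\varepsilon)\cdot\mathrm{poly}$, so the exponent is fixed; this is what Theorem 1 gives. An FPTAS would have running time polynomial in both $1/\varepsilon$ and the input size; Theorem 2 excludes this unless P = NP. Strong NP-hardness means NP-hardness even when all numbers in the input are bounded by a polynomial in the input length.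

The question whether an (E)PTAS exists is posed by Deppert, Fischer and Jansen in "A $(4/3+\varepsilon)$-Approximation for Preemptive Scheduling with Batch Setup Times", arXiv:2508.14528 (2025).

Write $P_i=\sum_{j\in C_i}p_j$ and $[M]=\{1,\dots,M\}$.

## Small instances by hand

Two lower bounds hold always. A job $j\in C_i$ cannot start before time $s_i$ and then needs time $p_j$ without parallelization, so $\mathrm{OPT}\ge s_i+p_j$. Every class needs at least one setup, so $\mathrm{OPT}\ge\frac1m\sum_i(s_i+P_i)$. Let $\mathrm{LB}$ be the maximum of all these bounds.

If $m\ge n$, give each job its own machine. The makespan is $\max(s_i+p_j)\le\mathrm{LB}$, which is optimal. If $m=1$, running the classes one after the other gives $\sum_i(s_i+P_i)$, which is optimal.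

Suppose there is a single class with setup $s$, and $m\le n$. Nothing is processed before time $s$, so $\mathrm{OPT}\ge s+\max(\max_jp_j,\frac1m\sum_jp_j)$. This is attained: set up all machines in $[0,s]$, then use McNaughton's wrap-around rule (Fact 4 below). One class is easy because all machines can be set up together.

Now take $m=2$ and three classes, each with $s_i=1$ and one job with $p=1$. Here $\mathrm{LB}=\max(2,6/2)=3$. If no class is set up twice, each class sits on one machine, the loads are even integers summing to at least $6$, and the makespan is at least $4$. If some class is set up twice, the total load is at least $7$ and the makespan is at least $7/2$. The value $7/2$ is attained. Machine 1 runs setup 1, job 1, setup 3 in $[2,3]$ and half of job 3 in $[3,\frac72]$. Machine 2 runs setup 3 in $[0,1]$, the other half of job 3 in $[1,\frac32]$, setup 2 in $[\frac32,\frac52]$ and job 2 in $[\frac52,\frac72]$. The halves of job 3 do not overlap in time. So $\mathrm{OPT}=\frac72$: splitting a class costs an extra setup and may still pay.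

## Strong NP-hardness from 3-Partition: the proof of Theorem 2

The last example contains the hardness proof: either every class is set up once and the loads are integers, or an extra setup is visible in the total load.

3-Partition is the following strongly NP-hard problem: given $w_1,\dots,w_{3m}\in\mathbb N$ with $\beta/4<w_i<\beta/2$ and $\sum_iw_i=m\beta$, can the numbers be split into $m$ triples, each of sum $\beta$? From such an instance build $m$ machines and classes $i=1,\dots,3m$, where class $i$ has $s_i=w_i$ and one job with $p=1$. Put $T=\beta+3$. Then $\sum_i(s_i+1)=m\beta+3m=mT$, so $\mathrm{OPT}\ge T$.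

If a 3-partition exists, put the three classes of each triple on one machine. Every load is $\beta+3=T$, so $\mathrm{OPT}=T$.

Conversely, consider any schedule. If some class is set up at least twice, the total load is at least $mT+1$, since setups are at least $1$; hence the makespan is at least $T+\frac1m$. Otherwise every class is set up exactly once, hence is processed on one machine, and all machine loads are integers. Suppose the makespan is then less than $T+1$. All loads are at most $T$ and sum to $mT$, so all equal $T$. A machine with $c$ classes satisfies $\sum w_i=\beta+3-c$ over its classes. If $c\le2$, then $\sum w_i\le c\beta/2\le\beta<\beta+3-c$. If $c\ge4$, then $\sum w_i>c\beta/4\ge\beta>\beta+3-c$. So $c=3$ and the three numbers sum to $\beta$ on every machine: a 3-partition exists.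

Thus if there is no 3-partition, every schedule has makespan at least $T+\frac1m$. Deciding whether a schedule of makespan $\le T$ exists is therefore strongly NP-hard. An FPTAS run with $\varepsilon=1/(2mT)$ would output a makespan $\le T+\frac1{2m}$ if and only if a 3-partition exists. For polynomially bounded numbers $1/\varepsilon=2mT$ is polynomial, so 3-Partition with such numbers would be decided in polynomial time, giving P = NP. $\blacksquare$

The rest of the notes proves Theorem 1.

## Vertices, faces, wrap-around and block-structured integer programs

**Fact 3.** Let $W$ be the set of all $w\ge0$ in $\mathbb R^d$ satisfying $k$ further linear equations or inequalities. Every vertex of $W$ has at most $k$ nonzero coordinates.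

Proof. If $w\in W$ has more than $k$ nonzero coordinates, there is a nonzero vector $g$, supported on these coordinates, on which all $k$ linear forms vanish. For small $\delta>0$ both $w\pm\delta g$ lie in $W$, so $w$ is not a vertex. $\square$

We also use the standard facts on faces. Each point $v$ of a polytope $X$ lies in the relative interior of exactly one face $H$. It is a vertex of $X$ iff $\dim H=0$. For every direction $g$ parallel to $H$, the points $v\pm\delta g$ lie in $H$ for small $\delta>0$. For a linear program with bounded feasible region, a vertex of the region, or the information that it is empty, can be computed in polynomial time.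

**Fact 4 (McNaughton's rule).** If amounts $0\le x_j\le w$ satisfy $\sum_jx_j\le kw$, they can be processed on $k$ machines in a window of length $w$ without parallelizing any job.

Proof. Put the jobs one after another on a line, cut the line at multiples of $w$, and run the $q$-th part on machine $q$. A job occupies a half-open segment of length $\le w$, whose points are distinct modulo $w$, so its pieces do not overlap in time. $\square$

The one non-elementary ingredient concerns integer programs whose constraint matrix has a few *linking* rows and is otherwise block diagonal. (The letters in the statement are local to it.)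

**Theorem 5 ($n$-fold integer programming).** There is an algorithm which, for integer matrices $A_i\in\mathbb Z^{r\times t}$, $B_i\in\mathbb Z^{s\times t}$ $(i\le N)$ with entries of absolute value $\le\Delta$ ($\Delta\ge2$) and integer vectors $b^0,\dots,b^N,l,u,w$, solves
$$\max\Big\{wx:\ \sum_iA_ix_i=b^0,\ B_ix_i=b^i\ (i\le N),\ l\le x\le u,\ x\in\mathbb Z^{Nt}\Big\},$$
or reports infeasibility, in time $(rs\Delta)^{O(r^2s+rs^2)}$ times a polynomial in $N$, $t$ and the encoding length of the data.

This is taken from Eisenbrand, Hunkenschröder, Klein, *Faster Algorithms for Integer Programs with Block Structure*, ICALP 2018. For identical blocks, with another computable dependence on the blocks, there is Hemmecke, Onn, Romanchuk, *$n$-fold integer programming in cubic time*, Math. Program. 137 (2013). A toy example with two bricks: each brick is $x_i=(x_{i1},x_{i2})\ge 0$ with its own row $x_{i1}-x_{i2}=b^i$, $b^1=1$, $b^2=0$, and the linking row is $x_{11}+x_{12}+x_{21}+x_{22}=3$; a solution is $x_1=(1,0)$, $x_2=(1,1)$. The number of bricks enters the running time only polynomially. A remark at the end shows how to get a PTAS without Theorem 5.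

## Reduction to one makespan guess

If $m\ge n$ we output the optimal schedule found above, so assume $m<n$. One machine alone gives makespan $\sum_i(s_i+P_i)\le m\,\mathrm{LB}<n\,\mathrm{LB}$.

Let $\varepsilon=1/E$ with an integer $E\ge16$. For $T_q=\mathrm{LB}(1+\varepsilon)^q$, $q=0,1,\dots$, up to the first value $\ge n\,\mathrm{LB}$, in increasing order, we run a procedure with the following property.

> (★) If a schedule of makespan $\le T$ exists, the procedure succeeds; whenever it succeeds, it outputs a feasible schedule of makespan $\le(1+10\varepsilon)T$.

Let $q^*$ be the least $q$ for which a schedule of makespan $\le T_q$ exists. If $q^*=0$, then $T_{q^*}=\mathrm{LB}\le\mathrm{OPT}$; otherwise $\mathrm{OPT}\ge T_{q^*-1}$. In both cases $T_{q^*}\le(1+\varepsilon)\mathrm{OPT}$. The first success occurs at some $q\le q^*$, so it gives makespan at most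
$$(1+\varepsilon)(1+10\varepsilon)\,\mathrm{OPT}=(1+11\varepsilon+10\varepsilon^2)\,\mathrm{OPT}\le(1+12\varepsilon)\,\mathrm{OPT}.$$
With $E=\max(16,\lceil12/\varepsilon'\rceil)$ this is at most $(1+\varepsilon')\mathrm{OPT}$. Since $\log_2(1+\varepsilon)\ge\varepsilon$, there are $O(E\log n)$ values of $q$, and every $T_q$ is a rational of encoding length $\mathrm{poly}(E,\text{input size})$.

From now on fix $T\ge\mathrm{LB}$ and scale so that $T=1$. Times are now rational, and
$$s_i+p_j\le1\quad(j\in C_i),\qquad\sum_i(s_i+P_i)\le m.\tag{1}$$

## One time grid, and the setups that fit neither way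

The sensible first approach is to cut time into boundedly many cells of length $g$ and describe a schedule by what happens in each cell. Two kinds of classes cause no trouble.

Suppose $s_i\ge3g/\varepsilon$. Stretch time by $1+\varepsilon$. A stretch of machine time that begins with a setup of class $i$ gains at least $\varepsilon s_i\ge3g$. This is enough to round its start, the end of its setup and its end to the grid. Suppose on the other hand that $s_i$ is so small that as many setups as there are cells fit into $\varepsilon g$, that is, $s_i$ is at most of order $\varepsilon g^2$. Then a class can be set up anew in each cell, and all rounding errors are a few setups per cell, which cost at most $\varepsilon g$.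

Between lies a band of *medium* setups, from about $\varepsilon g^2$ to $3g/\varepsilon$. By (1) and the pigeonhole principle, among $E$ candidates for $g$ with disjoint bands there is one whose band carries total load $\sum(s_i+P_i)\le\varepsilon m$. Medium jobs with $p_j\le\varepsilon$ can then be removed and processed in a strip of length $O(\varepsilon)$ at the end, by a wrap-around over all $m$ machines.

The approach stops at the medium jobs with $p_j>\varepsilon$. A single job with $p_j=1-s_i$ has load at most $\varepsilon m$ as soon as $m\ge E$, yet a strip that contains it has length at least $1-s_i$. Small total load does not help against the ban on parallelization. There are two natural repairs, and both fail by themselves.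

*A finer grid.* With cells of a smaller length $\lambda$ the classes with $s_i\ge3\lambda/\varepsilon$ can be aligned. But a new band appears directly below $3\lambda/\varepsilon$, and it may contain long jobs too.

*Reserved machines.* The medium load is at most $\varepsilon m$, so one may want to reserve of the order of $\varepsilon m$ machines for medium classes. Let $m-1$ classes have $s_i=\frac12$ and one job with $p=\frac12$, and let one medium class have a single job with $p=1-s$. One class per machine gives makespan $1$. If two machines are reserved, $K=m-1$ classes with $s=p=\frac12$ must run on fewer than $K$ machines. Suppose the makespan were less than $\frac32$. Each machine has at most two setups. With two setups it has less than $\frac12$ of processing time. With one setup it processes one class only, so at most $\frac12$. The total processed is at most $\frac12(K-1)<\frac12K$, a contradiction. So the makespan is at least $\frac32$. Reservations cannot be proportional to $m$. They can only be proportional to the number of machines that the large classes leave free at that time, and when this number is bounded, even one extra machine may not be affordable.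

The proof combines the repairs. It uses a coarse grid $\Lambda$ and a fine grid $\lambda$, and splits the light band into an upper part $\mathcal V$ and a lower part $\mathcal Q$. The classes of $\mathcal V$ are aligned to the fine grid. The classes of $\mathcal Q$ have setups that are tiny compared with $\Lambda^2$, so they can be set up anew in each *coarse* cell, on machines reserved for the whole coarse cell. Let $R_\ell$ be the number of machines not covered by large classes in coarse cell $\ell$. Where $R_\ell$ is large, we free a small fraction of the $R_\ell$ machines by switching each $\mathcal V$-class off for a short time, which costs its long jobs only a small fraction of their length. Where $R_\ell$ is small, the split point between $\mathcal V$ and $\mathcal Q$ will be chosen so that $\mathcal Q$ is nearly absent, and what remains goes to the end strip.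

There is a danger of circularity: how large "$R_\ell$ large" must be depends on the fine grid, that is, on the split point. The remedy is that $R_\ell$ is determined by the coarse grid alone, so thresholds and candidate split points can be nested.

## Constants and the light window

The purpose of this section is to fix the grids, the threshold $c(\kappa)$ above which $R_\ell$ counts as large, and the nested candidates. Let $a_1=5$, $a_{k+1}=2a_k+5$ and
$$\lambda_k=\varepsilon^{a_k},\qquad\sigma_k=3\lambda_k/\varepsilon,\qquad L_k=(1+\varepsilon)/\lambda_k=E^{a_k}+E^{a_k-1}\in\mathbb N.$$
For $E=16$ this gives $\lambda_1=16^{-5}$ and $L_1=1114112$; the size of the constants is irrelevant, only their boundedness matters. We use: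

- (P1) $s\ge\sigma_k$ implies $\varepsilon s\ge3\lambda_k$.
- (P2) $\sigma_{k+1}=3\varepsilon^{2a_k+4}=3\varepsilon^4\lambda_k^2\le\varepsilon^3\lambda_k^2$.
- (P3) $\sigma_1=3\varepsilon^4\le\varepsilon^3$.
- (P4) $\lambda_k/\lambda_{k+1}$ and $\varepsilon^2/\lambda_k$ are integers, being nonnegative powers of $E$.
- (P5) $L_k+1\le2/\lambda_k$, hence $(L_k+1)\sigma_{k+1}\le2\varepsilon^3\lambda_k\le\varepsilon\lambda_k$.

Let $\eta=\varepsilon^3$, $U=(1+\varepsilon)/\varepsilon^2=E^2+E$ and $c(\kappa)=4E^2(2UL_\kappa^4+2)$, which is increasing in $\kappa$. For a given $k$ put $h_0=k$, $c_0=0$, and for $r=1,\dots,L_k+1$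
$$h_r=h_{r-1}+L_k(c_{r-1}E+E^3)+1,\qquad G_r=\{h_{r-1}+1,\dots,h_r\},\qquad c_r=c(h_r),$$
and $h(k)=h_{L_k+1}$. So $c_0<c_1<\cdots$; the group $G_r$ of candidate indices is long compared with $c_{r-1}$, and $c_r$ exceeds what any index of $G_r$ requires.

Put $k_1=1$ and $k_{w+1}=h(k_w)+1$. The setup ranges $[\sigma_{h(k_w)+1},\sigma_{k_w})$, $w=1,\dots,E$, are disjoint. By (1) one of them has $\sum(s_i+P_i)\le\varepsilon m$ over its classes. Choose it and let $k=k_w$. All constants are bounded by computable functions of $E$.

For $\kappa\in\{k+1,\dots,h(k)\}$ write $\Lambda=\lambda_k$, $\lambda=\lambda_\kappa$, $L=L_k$, $M=L_\kappa$. The horizon $[0,1+\varepsilon]$ is divided into $L$ *coarse cells* of length $\Lambda$ and into $M$ *fine cells* of length $\lambda$; by (P4) each fine cell $t$ lies in one coarse cell $\ell(t)$. Split the classes according to setup time: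
$$\mathcal B:\ s_i\ge\sigma_k;\qquad\mathcal V:\ \sigma_\kappa\le s_i<\sigma_k;\qquad\mathcal Q:\ \sigma_{\kappa+1}\le s_i<\sigma_\kappa;\qquad\mathcal F:\ s_i<\sigma_{\kappa+1}.$$
Let $\mathcal A=\mathcal B\cup\mathcal V$. Since $\mathcal V\cup\mathcal Q$ lies in the chosen range,
$$\sum_{i\in\mathcal V\cup\mathcal Q}(s_i+P_i)\le\varepsilon m.\tag{2}$$
Jobs with $p_j\le\varepsilon$ in classes of $\mathcal V\cup\mathcal Q$ are *short*. Let $J_i^*=C_i$ for $i\in\mathcal B\cup\mathcal F$ and $J_i^*=\{j\in C_i:p_j>\varepsilon\}$ for $i\in\mathcal V\cup\mathcal Q$.

## Slots and $\theta$-solutions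

We now define the combinatorial object that the algorithm looks for instead of a schedule.

**Definition (slot).** For $i\in\mathcal A$ let $\hat s_i=\lambda\lceil s_i/\lambda\rceil$. A slot of class $i$ is a triple $(A,P,B)$ of integers $0\le A<P<B\le M$ with $(P-A)\lambda=\hat s_i$. It *occupies* the fine cells $A<t\le B$ and *processes* in the fine cells $P<t\le B$. The letters $A,P,B$ also denote the time points $A\lambda,P\lambda,B\lambda$.

A class has at most $M^2$ slot types, since $A$ is determined by $P$. For example, if $\hat s_i=2\lambda$, the slot $(3,5,8)$ does its setup in cells $4,5$ and processes in cells $6,7,8$.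

**Definition ($\theta$-solution for $\kappa$, $\theta\ge1$).** It consists of nonnegative integers $D_\ell$ $(\ell\in[L])$, $r_t$ $(t\in[M])$ and slot multiplicities $n_{i\tau}$ ($i\in\mathcal A$, $\tau$ a slot type of $i$), and of reals $x,e$. Let $N_{it}$ and $k_{it}$ be the numbers of slots of class $i$, with multiplicity, that occupy cell $t$ and that process in cell $t$. The conditions are as follows.

* (S1) For $i\in\mathcal A$, $j\in J_i^*$: $0\le x_{jt}\le\theta\lambda$ and $\sum_tx_{jt}=p_j$; and $\sum_{j\in J_i^*}x_{jt}\le k_{it}\theta\lambda$ for all $t$.
* (S2) $\sum_{i\in\mathcal A}N_{it}+r_t+D_{\ell(t)}\le m$ for all $t$.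
* (S3) For $i\in\mathcal F$, $j\in J_i^*$: $0\le x_{jt}\le\theta\lambda$ and $\sum_tx_{jt}=p_j$; and $\sum_{i\in\mathcal F}\big(\sum_{j\in J_i^*}x_{jt}+s_iy_{it}\big)\le r_t\theta\lambda$ for all $t$, where $y_{it}=1$ if $x_{jt}>0$ for some $j\in J_i^*$, and $y_{it}=0$ otherwise.
* (S4) For $i\in\mathcal Q$, $j\in J_i^*$: $0\le x_{j\ell}\le\theta\Lambda$, $0\le e_j\le2\varepsilon$ and $\sum_\ell x_{j\ell}+e_j=p_j$; and $\sum_{i\in\mathcal Q}\big(\sum_{j\in J_i^*}x_{j\ell}+s_iy_{i\ell}\big)\le D_\ell\theta\Lambda$ for all $\ell$, where $y_{i\ell}=1$ if $x_{j\ell}>0$ for some $j\in J_i^*$, and $y_{i\ell}=0$ otherwise.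

So $r_t$ machines serve $\mathcal F$ during fine cell $t$, $D_\ell$ machines serve $\mathcal Q$ during the whole coarse cell $\ell$, and $e_j$ is exported to the end strip. Each condition for $\theta$ implies the same condition for every larger $\theta$. Machine identities have disappeared; only counts remain.

Here is the bookkeeping at toy scale, ignoring the real sizes of the constants: $\lambda=1$, one coarse cell of length $\Lambda=4$, $M=4$, $m=3$, $\theta=1$. A class of $\mathcal A$ with $\hat s=1$ and jobs of lengths $2$ and $1$ uses one slot $(0,1,4)$; the first job has amount $1$ in cells $2$ and $3$, the second in cell $4$. A class of $\mathcal Q$ with setup $0.5$ and a job of length $2$ uses $D_1=1$, as $2+0.5\le4$. A class of $\mathcal F$ with setup $0.1$ and a job of length $1.8$ uses $r_t=1$ with amounts $0.9$ in cells $1$ and $2$, as $0.9+0.1\le1$. Condition (S2) reads $1+1+1\le3$ in every cell.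

## From a schedule to a $(1+2\varepsilon)$-solution

**Lemma 6.** If a schedule of makespan $\le1$ exists, then for some $\kappa\in\{k+1,\dots,h(k)\}$ there is a $(1+2\varepsilon)$-solution.

The proof has nine steps.

**Step 1 (blocks and stretching).** This step gives every run of a class some slack. On each machine take the maximal runs of consecutive pieces of one class. Before the first piece of a run of class $i$, and after the previous run, there is a setup of class $i$; let it start at $a$. Let $b$ be the end of the run's last piece. The *block* of the run is $[a,b]$. Its pieces lie in $[a+s_i,b]$, we have $b>a+s_i$, and blocks on one machine do not overlap. In the two-machine schedule of makespan $\frac72$ above, machine 1 has the blocks $[0,2]$ of class 1 and $[2,\frac72]$ of class 3.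

Stretch time by the factor $1+\varepsilon$. Blocks become $[(1+\varepsilon)a,(1+\varepsilon)b]\subseteq[0,1+\varepsilon]$. The *amount* of a job in a time set is the stretched measure of its pieces there, divided by $1+\varepsilon$; so the total amount of job $j$ is $p_j$. Short jobs are ignored in this proof, but blocks are kept as they are.

**Step 2 (alignment of $\mathcal B$ and $\mathcal V$).** Here the slack is used to move the blocks of $\mathcal A$ to a grid. Let $g$ be a grid length and $i$ a class with $\varepsilon s_i\ge3g$. For each block of class $i$ put
$$P=g\Big\lfloor\frac{(1+\varepsilon)(a+s_i)}g\Big\rfloor-g,\qquad B=g\Big\lceil\frac{(1+\varepsilon)b}g\Big\rceil-g,\qquad A^g=P-g\Big\lceil\frac{s_i}g\Big\rceil,$$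
and shift all processing of class $i$ by $-g$. Then $B\le(1+\varepsilon)b$. Moreover
$$A^g\ge(1+\varepsilon)(a+s_i)-2g-(s_i+g)=(1+\varepsilon)a+\varepsilon s_i-3g\ge(1+\varepsilon)a,$$
and $P<B$ because $b>a+s_i$. So $(A^g,B]$ is contained in the stretched block. The shifted pieces of the block lie in $[(1+\varepsilon)(a+s_i)-g,(1+\varepsilon)b-g]\subseteq[P,B]$. The shift is the same for the whole class, so no job becomes parallelized.

A check with numbers: $\varepsilon=\frac1{16}$, $g=1$, $s_i=48$, $a=0$, $b=100$ in units of $g$. The stretched points are $0$, $51$, $106.25$, and we get $P=50$, $B=106$, $A^g=2$; the shifted pieces lie in $[50,105.25]$.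

By (P1) we may use $g=\Lambda$ for $i\in\mathcal B$ and, once $\kappa$ is fixed, $g=\lambda$ for $i\in\mathcal V$. Since $g$ is a multiple of $\lambda$, the number $g\lceil s_i/g\rceil$ is a multiple of $\lambda$ that is at least $s_i$, so $\hat s_i\le g\lceil s_i/g\rceil$. Hence with $A=P-\hat s_i\ge A^g$ the triple $(A,P,B)$ is a slot. Let $n_{i\tau}$ count the slots obtained and let $x_{jt}$ be the shifted amounts in the fine cells. Since no job is parallelized, and since in each cell the pieces of class $i$ lie on the machines whose slot processes there,
$$x_{jt}\le\frac\lambda{1+\varepsilon},\qquad\sum_{j\in J_i^*}x_{jt}\le\frac{k_{it}\lambda}{1+\varepsilon},\qquad\sum_tx_{jt}=p_j.\tag{3}$$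

**Step 3 (choice of $\kappa$).** We choose the split point so that $\mathcal Q$ is rare in every coarse cell, in the sense appropriate to that cell. The intervals $(A^\Lambda,B]$ of classes in $\mathcal B$ are unions of coarse cells and pairwise disjoint on each machine. Let $\mathcal U_\ell$ be the set of machines on which coarse cell $\ell$ is not covered by such an interval, and $R_\ell=|\mathcal U_\ell|$. These depend on $k$ only, not on $\kappa$. A covered cell on a machine lies inside a stretched $\mathcal B$-block; so blocks of classes outside $\mathcal B$ meet cell $\ell$ in positive measure only on machines of $\mathcal U_\ell$. For $\kappa'>k$ let $\alpha_{\kappa'\ell}$ be the total length, within coarse cell $\ell$, of stretched blocks of classes with $s_i\in[\sigma_{\kappa'+1},\sigma_{\kappa'})$. Then $\sum_{\kappa'>k}\alpha_{\kappa'\ell}\le R_\ell\Lambda$.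

There are $L$ values $R_\ell$ and $L+1$ disjoint intervals $(c_{r-1},c_r]$, so for some $r$ no $R_\ell$ lies in $(c_{r-1},c_r]$. Call $\ell$ *low* if $R_\ell\le c_{r-1}$ and *high* if $R_\ell>c_r$. In a low cell at most $R_\ell/\varepsilon\le c_{r-1}E$ indices $\kappa'$ have $\alpha_{\kappa'\ell}>\varepsilon\Lambda$. In a high cell at most $1/\eta=E^3$ indices have $\alpha_{\kappa'\ell}>\eta R_\ell\Lambda$. Since $|G_r|>L(c_{r-1}E+E^3)$, there is $\kappa\in G_r$ with
$$\alpha_{\kappa\ell}\le\varepsilon\Lambda\ (\ell\text{ low}),\qquad\alpha_{\kappa\ell}\le\eta R_\ell\Lambda\ (\ell\text{ high}),\qquad R_\ell>c_r=c(h_r)\ge c(\kappa)\ (\ell\text{ high}).\tag{4}$$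
Fix this $\kappa$. It determines $\mathcal V,\mathcal Q,\mathcal F$, and $\alpha_{\kappa\ell}$ measures exactly the blocks of $\mathcal Q$.

A $\mathcal B$-slot $(A,P,B)$ satisfies $(A,B]\subseteq(A^\Lambda,B]$, so it occupies fine cell $t$ only on a machine that is covered in $\ell(t)$, at most once per machine. Hence $\sum_{i\in\mathcal B}N_{it}\le m-R_{\ell(t)}$. The $\mathcal V$-slots lie inside stretched $\mathcal V$-blocks, hence on machines of $\mathcal U_\ell$, at most one at a time per machine. Put $N_V(t)=\sum_{i\in\mathcal V}N_{it}$ and $r_t^0=R_{\ell(t)}-N_V(t)\ge0$.

**Step 4 (content of $\mathcal F$ in fine cells).** We show that the $r_t^0$ remaining machines suffice for $\mathcal F$ even if every class present in the cell is set up in it. A $\mathcal V$-slot occupying cell $t$ fills the whole cell and lies inside a stretched $\mathcal V$-block. So in cell $t$ the $\mathcal F$-blocks lie on the $r_t^0$ machines of $\mathcal U_{\ell(t)}$ not occupied by a $\mathcal V$-slot. Let $x_{jt}\le\lambda$ be the unshifted amounts of $\mathcal F$-jobs.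

For each class $i\in\mathcal F$ with $y_{it}=1$ pick a block of $i$ with a piece that meets the cell in positive measure. Its stretched setup ends before the cell ends. If this setup lies in the cell, it uses machine time $(1+\varepsilon)s_i$ there, apart from all pieces. Otherwise the block starts before the cell and contains the left end of the cell in its interior; this happens for at most one block per machine, and the class has $s_i\le\sigma_{\kappa+1}$. Dividing the machine time used in the cell by $1+\varepsilon$,
$$\sum_{i\in\mathcal F}\Big(\sum_jx_{jt}+s_iy_{it}\Big)\le\frac{r_t^0\lambda}{1+\varepsilon}+r_t^0\sigma_{\kappa+1}\le r_t^0\lambda,\tag{5}$$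
where the last inequality uses $\sigma_{\kappa+1}\le\varepsilon^3\lambda^2\le\lambda\varepsilon/(1+\varepsilon)$ from (P2).

**Step 5 (content of $\mathcal Q$ in coarse cells).** We fix the reservation $D_\ell$. Let $x_{j\ell}\le\Lambda$ be the amounts of jobs $j\in J_i^*$, $i\in\mathcal Q$, in coarse cells. For high $\ell$ argue as in Step 4: the $\mathcal Q$-blocks lie on the $R_\ell$ machines of $\mathcal U_\ell$. Pieces and setups inside the cell are counted by $\alpha_{\kappa\ell}$, and at most one further setup, of length at most $\sigma_\kappa$, is needed per machine. With $\sigma_\kappa\le\sigma_{k+1}\le\varepsilon^3\Lambda^2$ and (4),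
$$\sum_{i\in\mathcal Q}\Big(\sum_jx_{j\ell}+s_iy_{i\ell}\Big)\le\alpha_{\kappa\ell}+R_\ell\sigma_\kappa\le\eta R_\ell\Lambda+\varepsilon^3\Lambda^2R_\ell\le2\eta R_\ell\Lambda.\tag{6}$$
Put $D_\ell=\lceil2\eta R_\ell\rceil$ for high $\ell$ and $D_\ell=0$ for low $\ell$. In low cells export everything: put
$$e_j=\sum_{\ell\text{ low}}x_{j\ell}\le\sum_{\ell\text{ low}}\alpha_{\kappa\ell}\le L\varepsilon\Lambda=(1+\varepsilon)\varepsilon\le2\varepsilon,$$
and reset these $x_{j\ell}$ to $0$. Then (S4) holds with $\theta=1$.

What is missing is room: in high cells $\mathcal V$ and $\mathcal F$ together may use all $R_\ell$ machines, and $D_\ell\approx2\varepsilon^3R_\ell$ of them must be freed for the whole coarse cell. Steps 6 to 8 lower the number of $\mathcal V$-slots by the factor $1-\frac1{2U}$, up to an additive constant; and $\frac1{2U}\approx\varepsilon^2/2$ is much larger than $2\varepsilon^3$.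

**Step 6 (switching a class off).** This operation clears all slots of one class from a short interval, at small cost. Let $i\in\mathcal V$ and $u\in\{0,\dots,U-1\}$. Put $\phi=u\varepsilon^2$ and $\psi=(u+2)\varepsilon^2$, which are multiples of $\lambda$ by (P4). For $u=U-1$ the point $\psi$ exceeds the horizon, and the cases below with $B>\psi$ do not occur. The *core* is $(\phi,\phi+\varepsilon^2]$; since $U\varepsilon^2=1+\varepsilon$, the $U$ cores partition the horizon, and each fine cell lies in exactly one core. Note $\hat s_i\le s_i+\lambda\le3\varepsilon^4+\lambda\le\varepsilon^2$ by (P3). Replace each slot $(A,P,B)$ of class $i$ as follows.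

- If $P<\phi$, create $(A,P,\min(B,\phi))$.
- If $P\ge\psi$ (hence $B>\psi$), keep $(A,P,B)$.
- If $P<\psi<B$, create $(\psi-\hat s_i,\psi,B)$.

The first and the third rule may both apply; a slot to which no rule applies is deleted. For example, in units of $\lambda$ and at toy scale, let $\varepsilon^2=10$, $\phi=20$, $\psi=40$, $\hat s_i=2$. The slot $(15,17,50)$ becomes $(15,17,20)$ and $(38,40,50)$. The slot $(25,27,35)$ is deleted, and $(39,41,60)$ is kept.

Each new slot occupies a subset of $(A,B]$: in the third case $A=P-\hat s_i<\psi-\hat s_i$. Two slots derived from one slot are disjoint, since $\psi-\hat s_i\ge\phi+\varepsilon^2>\phi$. So the new occupation counts satisfy $N^u_{it}\le N_{it}$ for all $t$. Moreover $N^u_{it}=0$ for $t$ in the core: slots of the first rule end by $\phi$, those of the third rule start at $\psi-\hat s_i\ge\phi+\varepsilon^2$, and kept slots have $A=P-\hat s_i\ge\psi-\hat s_i\ge\phi+\varepsilon^2$.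

Processing counts are unchanged outside $(\phi,\psi]$. Indeed, a slot that processes in a cell up to $\phi$ has $P<\phi$, and the slot of the first rule processes in exactly the same cells up to $\phi$. A slot that processes in a cell after $\psi$ has $B>\psi$, and it is either kept or replaced by one that processes in $(\psi,B]$. Inside $(\phi,\psi]$ the new processing counts are $0$.

Set $x_{jt}=0$ inside $(\phi,\psi]$. By (3) every $j\in J_i^*$ loses at most $2\varepsilon^2<2\varepsilon p_j$, because $p_j>\varepsilon$. This is where we need that only long jobs are left. Rescale its remaining amounts to sum to $p_j$; the factor is at most $1/(1-2\varepsilon)$. Since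
$$(1+\varepsilon)(1-2\varepsilon)(1+2\varepsilon)=1+\varepsilon-4\varepsilon^2-4\varepsilon^3\ge1,$$
(3) shows that (S1) holds for class $i$ with $\theta=1+2\varepsilon$.

**Step 7 (thinning a class).** This second operation is for classes with many slots. Replace every $n_{i\tau}$ by $\lceil(1-\frac1U)n_{i\tau}\rceil\le n_{i\tau}$. The new processing counts satisfy $k'_{it}\ge(1-\frac1U)k_{it}\ge(1-\varepsilon^2)k_{it}$. As $(1-\varepsilon^2)(1+\varepsilon)=1+\varepsilon-\varepsilon^2-\varepsilon^3\ge1$, (3) gives $\sum_jx_{jt}\le k_{it}\lambda/(1+\varepsilon)\le k'_{it}\lambda$. So (S1) holds for class $i$ with $\theta=1$ and unchanged $x$. The new occupation is at most $(1-\frac1U)N_{it}+M^2$, because each of the at most $M^2$ slot types loses less than $1$ by rounding up. So thinning is efficient only for few classes.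

**Step 8 (selection).** We thin the classes that dominate some cell, and switch off the others at suitable times. Let $\gamma=1/(2UM)$. Call $i\in\mathcal V$ *dominating* if $N_{it}>\gamma N_V(t)$ for some $t$. A cell with $N_V(t)>0$ gives fewer than $1/\gamma$ such classes, and a cell with $N_V(t)=0$ gives none; so there are at most $M/\gamma=2UM^2$ dominating classes. Thin all of them. If $N_{\mathrm{dom}}(t)$ is their original total occupation, the new one is at most $(1-\frac1U)N_{\mathrm{dom}}(t)+2UM^4$.

Let $\mathcal V_{nd}$ be the set of the other classes of $\mathcal V$, with original total occupation $N_{nd}(t)$. Switching off each class at a uniformly random $u$ would lower the expected occupation in every cell by the factor $1-\frac1U$. We derandomize this with a polytope: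
$$w_{iu}\ge0,\qquad\sum_uw_{iu}=1\ (i\in\mathcal V_{nd}),\qquad\sum_{i,u}w_{iu}N^u_{it}\le\Big(1-\frac1U\Big)N_{nd}(t)\ (t\in[M]).$$
It contains $w\equiv1/U$: each $t$ lies in exactly one core, for which $N^u_{it}=0$, and $N^u_{it}\le N_{it}$ for the other $U-1$ values of $u$. The polytope is bounded, so it has a vertex. By Fact 3 the vertex has at most $|\mathcal V_{nd}|+M$ nonzero entries. Each class has at least one, so all but at most $M$ classes have exactly one, which is $w_{iu}=1$. Apply the off-operation $u$ to each of these classes and leave the at most $M$ others unchanged. The former occupy in total at most $(1-\frac1U)N_{nd}(t)$. The latter, being non-dominating, occupy at most $M\gamma N_V(t)=\frac1{2U}N_V(t)$. No operation increases an occupation count. Altogether the new total occupation $N_V'$ of $\mathcal V$ satisfies, for all $t$,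
$$N_V'(t)\le N_V(t),\qquad N_V'(t)\le\Big(1-\frac1{2U}\Big)N_V(t)+2UM^4.\tag{7}$$

**Step 9 (verification).** It remains to fix $r_t$ and check (S1)–(S4) with $\theta=1+2\varepsilon$. (S1) holds for $\mathcal B$ and for the unchanged classes of $\mathcal V$ by (3), and for the other classes of $\mathcal V$ by Steps 6 and 7. (S4) holds by Step 5.

For $t$ in a low coarse cell put $r_t=r_t^0$. Then (S3) holds there by (5). Since $D_\ell=0$, (7) gives $N_V'(t)+r_t+D_\ell\le N_V(t)+r_t^0=R_\ell$, and with $\sum_{i\in\mathcal B}N_{it}\le m-R_\ell$ we get (S2).

For $t$ in a high coarse cell put $r_t=\lceil(1-\frac1{2U})r_t^0\rceil$. By (5), (S3) holds there with $\theta=(1-\frac1{2U})^{-1}\le1+\frac1U\le1+2\varepsilon$. By (7),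
$$N_V'(t)+r_t+D_\ell\le\Big(1-\frac1{2U}+2\varepsilon^3\Big)R_\ell+2UM^4+2\le R_\ell-\frac{\varepsilon^2}4R_\ell+2UM^4+2\le R_\ell.$$
The first inequality uses $N_V(t)+r_t^0=R_\ell$ and two roundings. The second uses $\frac1{2U}=\frac{\varepsilon^2}{2(1+\varepsilon)}\ge\frac8{17}\varepsilon^2$, $2\varepsilon^3\le\frac18\varepsilon^2$ and $\frac8{17}-\frac18\ge\frac14$. The third uses $R_\ell>c(\kappa)=4E^2(2UM^4+2)$ from (4). With $\sum_{i\in\mathcal B}N_{it}\le m-R_\ell$ this is (S2). $\square$

## From a relaxed solution back to a schedule

We need a wrap-around rule that pays for setups.

**Lemma 7 (wrap-around with setups).** Let $\rho\ge1$ machines be exclusively available during a time window of length $\sigma+w$. Let classes with $s_i\le\sigma$ and job amounts $0<x_j\le w$ be given with $\sum_i\big(s_i+\sum_{j\in C_i}x_j\big)\le\rho w$ (sum over the classes occurring). Then all amounts can be processed in the window, including all setups, with no job parallelized.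

Proof. Concatenate on a line, class by class, the setup and then the job amounts, and cut at multiples of $w$. There are at most $\rho$ parts. Run part $q$ on machine $q$ during $[\sigma,\sigma+w]$ of the window. Whenever the segment of a class (setup and jobs) contains a cut point in its interior, place a full setup of this class in $[\sigma-s_i,\sigma]$ on the next machine. Leave idle all parts of a setup that has been cut. Then every job piece is preceded on its machine by a full setup of its class with no other class in between. This setup is the uncut one on the line, if that lies in the same part, or else the one placed before time $\sigma$. A job of amount $x_j\le w$ occupies a half-open line segment of length $\le w$, whose points are distinct modulo $w$, so it is not parallelized. $\square$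

Example: $\rho=2$, $w=3$, $\sigma=1$; class 1 has setup $1$ and amount $1$, class 2 has setup $0.5$ and amount $2$. On the line, job 2 occupies $[2.5,4.5)$ and is cut at $3$. Machine 1 runs setup 1 in $[1,2]$, job 1 in $[2,3]$, setup 2 in $[3,3.5]$ and a piece of job 2 in $[3.5,4]$. Machine 2 runs setup 2 in $[0.5,1]$ and the rest of job 2 in $[1,2.5]$.

**Definition (relaxed $\theta$-solution).** This is a $\theta$-solution except that the capacity $r_t\theta\lambda$ in (S3) is increased by $M\sigma_{\kappa+1}$ for cells with $r_t\ge1$, and the capacity $D_\ell\theta\Lambda$ in (S4) by $L\sigma_\kappa$ for cells with $D_\ell\ge1$. The capacity remains $0$ otherwise.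

**Lemma 8.** A relaxed $\theta$-solution can be converted in time $f(1/\varepsilon)\,\mathrm{poly}(\text{input size})$ into a feasible schedule of makespan $\le(1+\varepsilon)(\theta+\varepsilon)+3\varepsilon$.

**Step 1 (machines).** We assign the counted machines to real ones. Give each fine cell length $(\theta+\varepsilon)\lambda$; a coarse cell then has length $(\theta+\varepsilon)\Lambda$, and all cells together $(1+\varepsilon)(\theta+\varepsilon)$. Consider the following intervals of cells: the occupied cells $(A,B]$ of each slot ($n_{i\tau}$ copies), each coarse cell $\ell$ ($D_\ell$ copies), and each fine cell $t$ ($r_t$ copies). By (S2) at most $m$ of them contain any fine cell. Assign them in order of left endpoint, each to a free machine. When an interval starting with cell $t$ is treated, the busy machines are those whose current interval contains $t$, and these are fewer than $m$. So $m$ machines suffice without overlap. There are at most $mM$ intervals, and $m<n$.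

**Step 2 (filling the intervals).** Each interval receives its content. For a slot of class $i\in\mathcal A$ perform the setup in the cells $(A,P]$, whose total length is $(\theta+\varepsilon)\hat s_i\ge s_i$. In cell $t$ the class then has $k_{it}$ machines that are set up. By (S1) and Fact 4 with a window of length $\theta\lambda$, the amounts $x_{jt}$ are processed there without parallelization.

For $\mathcal F$, in a cell $t$ with $r_t\ge1$ apply Lemma 7 with $\rho=r_t$, $w=\theta\lambda+M\sigma_{\kappa+1}$, $\sigma=\sigma_{\kappa+1}$. The total to be processed is at most $r_t\theta\lambda+M\sigma_{\kappa+1}\le\rho w$. By (P5) the length needed is $\theta\lambda+(M+1)\sigma_{\kappa+1}\le(\theta+\varepsilon)\lambda$. If $r_t=0$, there is nothing to process.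

For $\mathcal Q$, in a coarse cell $\ell$ with $D_\ell\ge1$ apply Lemma 7 with $\rho=D_\ell$, $w=\theta\Lambda+L\sigma_\kappa$, $\sigma=\sigma_\kappa\le\sigma_{k+1}$. By (P5) the length needed is at most $\theta\Lambda+(L+1)\sigma_{k+1}\le(\theta+\varepsilon)\Lambda$.

**Step 3 (end strip).** After time $(1+\varepsilon)(\theta+\varepsilon)$ process all short jobs and all amounts $e_j>0$. Each job has at most one such amount, which is $\le2\varepsilon$. By (2) the total, including one setup per class, is at most $\varepsilon m$. So Lemma 7 applies with $\rho=m$, $w=2\varepsilon$, $\sigma=\sigma_k\le\varepsilon^3$ (by (P3)), and uses time at most $2\varepsilon+\varepsilon^3\le3\varepsilon$.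

**Step 4 (no parallelization).** Within one cell no job is parallelized. The pieces of one job are scheduled either per fine cell or per coarse cell, plus possibly in the end strip, and these time ranges are disjoint. $\square$

## Finding a relaxed solution

For each $\kappa\in\{k+1,\dots,h(k)\}$ we search for a relaxed $\theta_2$-solution with $\theta_2=(1+\varepsilon)(1+2\varepsilon)\le1+4\varepsilon$. Once $r$ and $D$ are known, the classes $\mathcal F$, the classes $\mathcal Q$ and the classes $\mathcal A$ are three independent problems.

**Step 1 (guessing $r$ and $D$ approximately).** We show that few candidate vectors suffice. Let $\Gamma=\{0\}\cup\{\lceil(1+\varepsilon)^q\rceil:q\ge0\}$. For an integer $v\ge1$ let $\tilde v$ be the largest element of $\Gamma$ with $\tilde v\le v$, say $\tilde v=\lceil(1+\varepsilon)^q\rceil$ with $q$ maximal; let $\tilde0=0$. Then $v$ is an integer below $\lceil(1+\varepsilon)^{q+1}\rceil$, so $v<(1+\varepsilon)^{q+1}\le(1+\varepsilon)\tilde v$. Hence replacing $r,D$ in a $(1+2\varepsilon)$-solution by $\tilde r,\tilde D$ yields a $\theta_2$-solution: (S2) is only relaxed, and the capacities satisfy $r_t(1+2\varepsilon)\le\tilde r_t\theta_2$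 and $D_\ell(1+2\varepsilon)\le\tilde D_\ell\theta_2$.

Enumerate all $(\tilde r,\tilde D)\in(\Gamma\cap[0,m])^{M+L}$. As $\log_2(1+\varepsilon)\ge\varepsilon$ and $m<n$, the set $\Gamma\cap[0,m]$ has at most $E\log_2n+2\le3E\log_2n$ elements. With $c=M+L\ge4$ there are at most $(3E)^c(\log_2n)^c$ vectors. Now $(\log_2n)^c\le\max(n,c^{2c})$. This is clear if $\log_2n\le c^2$. Otherwise $z=\log_2n>c^2\ge16$ and $c\log_2z\le\sqrt z\log_2z\le z$, because $\log_2z\le\sqrt z$ for $z\ge16$. So there are at most $f(1/\varepsilon)\cdot n$ vectors.

**Step 2 (the classes $\mathcal F$).** We find $x$ for (S3) by linear programming; the difficulty is the indicator $y_{it}$. The remedy is one variable for every possible set $Y$ of cells in which a class is present. For $i\in\mathcal F$ let $X_i$ be the polytope in variables $z_{iY}$ ($Y\subseteq[M]$) and $x^Y_{jt}$ ($j\in C_i$, $t\in Y$) given by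
$$\sum_Yz_{iY}=1,\quad z\ge0,\quad\sum_{t\in Y}x^Y_{jt}=p_jz_{iY},\quad0\le x^Y_{jt}\le\theta_2\lambda z_{iY}.$$
Consider the linear program over $X=\prod_iX_i$ with the $M$ linking constraints
$$\sum_{i\in\mathcal F}\sum_{Y\ni t}\Big(\sum_jx^Y_{jt}+s_iz_{iY}\Big)\le\tilde r_t\theta_2\lambda\qquad(t\in[M]).$$
A $\theta_2$-solution with $\tilde r$ gives a feasible point: take $z_{iY}=1$ for $Y=\{t:y_{it}=1\}$. Compute a vertex $v$ of the feasible region.

*All but at most $M$ components of $v$ are vertices.* Let $v_i$ be the component of $v$ in $X_i$ and let $H_i$ be the face of $X_i$ containing $v_i$ in its relative interior. If $\sum_i\dim H_i>M$, there is a nonzero direction $g=(g_i)$ with each $g_i$ parallel to $H_i$ on which all $M$ linking functionals vanish. Then $v\pm\delta g$ is feasible for small $\delta>0$, contradicting that $v$ is a vertex. So $\sum_i\dim H_i\le M$, and $\dim H_i=0$ for all but at most $M$ classes.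

*A vertex of $X_i$ has exactly one nonzero $z_{iY}$.* If $z_{iY}=0$, then $x^Y=0$. If $z_{iY}>0$, the point with $Y$-part $(1,x^Y/z_{iY})$ and all other parts $0$ lies in $X_i$. The given point is the convex combination of these distinct points with weights $z_{iY}$, so for a vertex there is only one of them.

Put $x_{jt}=\sum_{Y\ni t}x^Y_{jt}$. Then $x_{jt}\le\theta_2\lambda\sum_Yz_{iY}=\theta_2\lambda$ and $\sum_tx_{jt}=\sum_Yp_jz_{iY}=p_j$. For a class whose component is a vertex, $y_{it}=1$ forces $t\in Y$ for its only $Y$ with $z_{iY}=1$, so $s_iy_{it}\le s_i\sum_{Y\ni t}z_{iY}$. Each of the at most $M$ exceptional classes adds at most $s_i\le\sigma_{\kappa+1}$ to the left-hand side of (S3). If $\tilde r_t=0$, the linking constraint forces all $x_{jt}=0$. So the relaxed form of (S3) holds.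

**Step 3 (the classes $\mathcal Q$).** The same is done with coarse cells and exported amounts. For $i\in\mathcal Q$ let $X_i$ be given by variables $z_{iY}$ ($Y\subseteq[L]$), $x^Y_{j\ell}$ ($j\in J_i^*$, $\ell\in Y$), $e^Y_j$ and
$$\sum_Yz_{iY}=1,\ z\ge0,\quad\sum_{\ell\in Y}x^Y_{j\ell}+e^Y_j=p_jz_{iY},\quad0\le x^Y_{j\ell}\le\theta_2\Lambda z_{iY},\quad0\le e^Y_j\le2\varepsilon z_{iY},$$
with the $L$ linking constraints
$$\sum_{i\in\mathcal Q}\sum_{Y\ni\ell}\Big(\sum_jx^Y_{j\ell}+s_iz_{iY}\Big)\le\tilde D_\ell\theta_2\Lambda\qquad(\ell\in[L]).$$
A $\theta_2$-solution with $\tilde D$ gives a feasible point as before. Both arguments of Step 2 apply verbatim, since again $z_{iY}=0$ forces the whole $Y$-part to vanish. Put $x_{j\ell}=\sum_{Y\ni\ell}x^Y_{j\ell}$ and $e_j=\sum_Ye^Y_j\le2\varepsilon$; then $\sum_\ell x_{j\ell}+e_j=p_j$ and $x_{j\ell}\le\theta_2\Lambda$. Each of the at most $L$ exceptional classes adds at most $\sigma_\kappa$, and $\tilde D_\ell=0$ forces all $x_{j\ell}=0$. So the relaxed form of (S4) holds.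

The linear programs of Steps 2 and 3 have size $f(1/\varepsilon)\,\mathrm{poly}(\text{input size})$, and a vertex (or infeasibility) is found in time polynomial in their size.

**Step 4 (the classes $\mathcal A$: eliminating the amounts).** We replace (S1) by linear conditions on the processing counts. For given counts $k_{it}$, amounts as in (S1) with $\theta=\theta_2$ are flows of value $\sum_{j\in J_i^*}p_j$ in the network with arcs source $\to j$ of capacity $p_j$, $j\to t$ of capacity $\theta_2\lambda$, and $t\to$ sink of capacity $k_{it}\theta_2\lambda$. Let $S$ be the set of cells on the sink side of a cut. A job on the source side contributes $\theta_2\lambda|S|$ and a job on the sink side contributes $p_j$; the cells outside $S$ contribute $\theta_2\lambda\sum_{t\notin S}k_{it}$. So the least value of a cut with this $S$ is $\sum_j\min(p_j,\theta_2\lambda|S|)+\theta_2\lambda\sum_{t\notin S}k_{it}$. By the max-flow min-cut theorem, and since the $k_{it}$ are integers, the amounts exist iff for every $S\subseteq[M]$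
$$\sum_{t\notin S}k_{it}\ \ge\ b_{i,|S|}:=\Big\lceil\frac1{\theta_2\lambda}\sum_{j\in J_i^*}\max(0,\,p_j-\theta_2\lambda|S|)\Big\rceil.$$
For example, for one job with $p_j=2\theta_2\lambda$ and two cells, the counts $k=(2,0)$ violate the condition for $S=\{1\}$, where $b_{i,1}=1$; the counts $(1,1)$ satisfy all conditions. So the cut conditions encode the ban on parallelization.

**Step 5 (the classes $\mathcal A$: an $n$-fold program).** We need nonnegative integers $\nu_{i,(A,P,B)}$ (the multiplicities $n_{i\tau}$), $\xi_{i,S}$, $\zeta_{i,t}$ (slacks) with
$$\begin{aligned}&\sum_{(A,P,B)}\big|(P,B]\setminus S\big|\,\nu_{i,(A,P,B)}-\xi_{i,S}=b_{i,|S|}&&(i\in\mathcal A,\ S\subseteq[M]),\\&\sum_{i\in\mathcal A}\Big(\sum_{(A,P,B):\,A<t\le B}\nu_{i,(A,P,B)}+\zeta_{i,t}\Big)=m-\tilde r_t-\tilde D_{\ell(t)}&&(t\in[M]).\end{aligned}$$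
Here $\nu$ ranges over all triples $0\le A<P<B\le M$, and $(P,B]$ is read as a set of fine cells. The bounds are $0\le\nu\le m$, with upper bound $0$ if $(P-A)\lambda\ne\hat s_i$, and $0\le\xi\le mM^4$, $0\le\zeta\le m$. They lose nothing: $\nu\le m$ follows from (S2). At most $M^2$ triples have a positive bound and coefficients are at most $M$, so $\xi\le mM^3\le mM^4$. The slack of a row of the second kind is at most $m$ and may be assigned to one class. If $\mathcal A=\emptyset$, just check that the right-hand sides in the second line are $\ge0$.

This is an $n$-fold integer program with $|\mathcal A|$ bricks with identical blocks, $M$ linking rows, $2^M$ rows per brick, at most $M^3+2^M+M$ variables per brick, and entries of absolute value $\le M$. Only right-hand sides and bounds depend on the class. That is why all triples are variables, with the unsuitable ones bounded by $0$. By Theorem 5 (with objective $0$) it is solved in time $f(1/\varepsilon)\,\mathrm{poly}(\text{input size})$. The amounts $x_{jt}$ are then obtained by a max-flow computation for each class.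

## Completing the proof of Theorem 1

We verify (★). If a schedule of makespan $\le1$ exists, Lemma 6 gives a $(1+2\varepsilon)$-solution for some $\kappa$. By Step 1 of the last section, for some guess there is a $\theta_2$-solution with $\tilde r,\tilde D$, so the linear programs and the integer program are feasible for this guess and the procedure succeeds. Conversely, whenever they are feasible for some guess, we have a relaxed $\theta_2$-solution. Lemma 8 turns it into a feasible schedule of makespan at most
$$(1+\varepsilon)(\theta_2+\varepsilon)+3\varepsilon\le(1+\varepsilon)(1+5\varepsilon)+3\varepsilon=1+9\varepsilon+5\varepsilon^2\le1+10\varepsilon.$$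
There are $O(E\log n)$ values of $T$, boundedly many $\kappa$, and at most $f(1/\varepsilon)n$ guesses, each handled in time $f(1/\varepsilon)\,\mathrm{poly}(\text{input size})$. Since $E$ is bounded in terms of $1/\varepsilon'$, this proves Theorem 1. $\blacksquare$

**Remark (a PTAS without Theorem 5).** The integer program can be replaced by dynamic programming. Process the classes of $\mathcal A$ one by one, with the vector $(\sum_iN_{it})_t\in\{0,\dots,m\}^M$ over the classes processed so far as state. For each class enumerate all multiplicity vectors in $\{0,\dots,m\}^{\le M^2}$ that satisfy the cut conditions of Step 4. As $m<n$, this takes time $n^{O_\varepsilon(1)}\,\mathrm{poly}(\text{input size})$, where the constant in the exponent depends on $\varepsilon$; so it gives a PTAS, but with an exponent that depends on $\varepsilon$.
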